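\title{Control of the Grushin Schr\"odinger equation from thin neighborhoods of the degenerate line}

\begin{abstract}
We consider the Schr\"odinger equation for the Grushin operator $\partial_x^2+x^2\partial_y^2$ on $(-1,1)\times\mathbb T$ with Dirichlet boundary conditions. We prove that it is exactly controllable from every open set $\omega$ that meets the degenerate line $\{x=0\}$, in every time larger than the length of the longest arc of that line missed by $\omega$. In particular every neighborhood of a segment $I=\{0\}\times[y_1,y_2]$, however thin, controls the equation in time $2\pi-(y_2-y_1)$, and no smaller time depending only on $I$ works. For product sets $X\times J$ we give a necessary and sufficient condition: $X$ has positive lower density at $0$, and the time exceeds the length of the longest arc missed by $J$. The proof separates the variables. It combines a lower bound for exponential sums in $(t,y)$, obtained by classifying the local limits of the set of frequencies, with a uniform lower bound for the mass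 on $X$ of one-dimensional eigenfunctions.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$ and $\Omega=(-1,1)_x\times\mathbb T_y$. The Grushin operator
\[
\Delta_G=\partial_x^2+x^2\partial_y^2
\]
acts on functions on $\Omega$ with Dirichlet boundary condition at $x=\pm1$. It is elliptic except on the \emph{degenerate line} $\{x=0\}$, where the coefficient of $\partial_y^2$ vanishes. For a measurable set $\omega\subset\Omega$ and $T>0$, the Grushin Schr\"odinger equation is \emph{exactly controllable from $\omega$ in time $T$} if for every $u_0\in L^2(\Omega)$ there is $g\in L^2((0,T)\times\omega)$ such that the solution of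
\begin{equation}\label{eq:controlled}
i\partial_tu+\Delta_Gu=\mathbf 1_\omega g,\qquad u|_{t=0}=u_0,
\end{equation}
satisfies $u(T,\cdot)=0$. Two results are known.
\begin{itemize}
\item[(i)] If $\omega=(-1,1)\times\bigcup_{k=1}^N(c_k,d_k)$ is a horizontal strip, with disjoint intervals $(c_k,d_k)$ of $\mathbb T$, there is a threshold time, determined by $\omega$, such that exact controllability holds if and only if $T$ exceeds it. It also holds beyond that time when $\omega$ merely contains such a strip.
\item[(ii)] If $\Omega\setminus\omega$ contains a neighborhood of the degenerate line, exact controllability fails for every $T>0$, because the first eigenfunction of $-\partial_x^2+n^2x^2$ concentrates at $x=0$.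
\end{itemize}
So $\omega$ must come close to the degenerate line, and a set that crosses $\Omega$ from $x=-1$ to $x=1$ is sufficient after a waiting time. The following question, posed in \cite{BS}, concerns the sets in between.

\medskip
\noindent\textbf{Question.} \emph{Let $y_1<y_2$ with $y_2-y_1<2\pi$ and $I=\{0\}\times[y_1,y_2]$. Is it true that for every open set $\omega\subset\Omega$ containing $I$, including arbitrarily small neighborhoods of $I$ that contain no horizontal strip, there is a time $T>0$, possibly depending on $\omega$, such that the equation is exactly controllable from $\omega$ in time $T$?}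
\medskip

The answer is yes, with a time that depends on $I$ alone. For a nonempty open set $J\subset\mathbb T$, let $\mathcal L(J)$ be the maximal length of a connected component of $\mathbb T\setminus J$, with $\mathcal L(\mathbb T)=0$. It is the longest time that a point moving around $\mathbb T$ at speed one can spend outside $J$ without interruption.

\begin{theorem}\label{thm:main}
Let $\omega\subset\Omega$ be open and assume that $J_\omega=\{y\in\mathbb T:(0,y)\in\omega\}$ is nonempty. Then exact controllability from $\omega$ holds for every $T>\mathcal L(J_\omega)$. In particular, if $\omega$ contains $I=\{0\}\times[y_1,y_2]$, it holds for every $T\ge2\pi-(y_2-y_1)$.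
\end{theorem}

\begin{theorem}\label{thm:product}
Let $X\subset(-1,1)$ be measurable, let $J\subset\mathbb T$ be nonempty and open, and let $T>0$. Exact controllability from $\omega=X\times J$ in time $T$ holds if and only if
\begin{equation}\label{eq:density}
\liminf_{r\to0^+}\frac{|X\cap(-r,r)|}{r}>0\qquad\text{and}\qquad T>\mathcal L(J).
\end{equation}
\end{theorem}

\begin{proposition}\label{prop:optimal}
If $\omega$ is open and $\{0\}\times[y_0,y_0+\ell]$, with $0<\ell<2\pi$, does not meet $\overline\omega$, then exact controllability from $\omega$ fails for all $0<T\le\ell$. Moreover, for every $0<T<2\pi-(y_2-y_1)$ there is an open set $\omega\supset I$ from which it fails in time $T$.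
\end{proposition}

The proofs do not use (i) and (ii). Both are contained in Theorem~\ref{thm:product}, because controllability from a set implies controllability from every larger set: take $X=(-1,1)$ for (i), where the threshold is $\mathcal L(J)$, and $X=\{|x|\ge\varepsilon\}$, $J=\mathbb T$ for (ii). Two further cases show what the density condition measures. The set $(0,1)\times\mathbb T$ does not meet the degenerate line and controls the equation in every time; this is why Proposition~\ref{prop:optimal} involves the closure of $\omega$. The open set $X=\bigcup_{k\ge1}(2^{-k^2-1},2^{-k^2})$ accumulates at $0$, but for $r=2^{-k^2-1}$ one has $|X\cap(-r,r)|/r\le2^{-2k}$, so $X\times\mathbb T$ controls the equation in no time $T$.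

\subsection{Which answer to expect}\label{sec:heuristics}

By duality (Section~\ref{sec:reduction}) the question is whether every solution of the free equation leaves a fixed fraction of its mass in $(0,T)\times\omega$. Two families of solutions point in opposite directions.

\emph{Solutions concentrated on the degenerate line.} For $n\ge1$ the function $e^{in(y-t)}e^{-nx^2/2}$ solves the free equation on $\mathbb R\times\mathbb T$, and it is exponentially small at $x=\pm1$. Superposing neighboring values of a large $n$ gives, approximately, $f(y-t)\,e^{in(y-t)}e^{-nx^2/2}$ with an arbitrary profile $f$: a packet of width $n^{-1/2}$ that travels along the degenerate line at speed one. Such packets avoid $J$ for a time close to $\mathcal L(J)$, and they force $X$ to fill a fixed proportion of $(-r,r)$ for all small $r$, since every small $r$ is comparable to some $n^{-1/2}$. They do not distinguish a strip from a thin neighborhood of $I$, and suggest the answer yes.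

\emph{Solutions oscillating across the degenerate line.} High-frequency solutions follow the Hamiltonian curves of the symbol $\xi^2+n^2x^2$, where $n$ is the variable dual to $y$ and is conserved. On the level set $\xi^2+n^2x^2=\Lambda<n^2$ these curves are $x=A\sin(2nt)$, $\dot y=2nx^2$, with $A^2=\Lambda/n^2$, so consecutive crossings of the degenerate line occur at heights spaced by $\pi A^2/2$. For $A^2=\frac12$ the curve closes up after eight crossings. It meets every horizontal strip; but if $y_2-y_1<\pi/4$, a vertical translate of it misses $I$, and hence misses every sufficiently thin neighborhood of $I$. If solutions could stay concentrated on such a curve for a time of order one, the answer would be no. Example~\ref{ex:dispersion} shows why they cannot: on that time scale their vertical profile obeys a Schr\"odinger equation on the circle.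

\subsection{The method}

On a product set the variables separate. For fixed $x$, a solution is an exponential sum in $(t,y)$ whose frequencies form a fixed set $\mathcal P\subset\mathbb Z\times\mathbb R$ and whose coefficients carry the values at $x$ of one-dimensional eigenfunctions. Section~\ref{sec:reduction} reduces the sufficiency statements to a lower bound for such sums on $(0,T)\times J$, in which $x$ does not appear, and a lower bound for the mass of each eigenfunction on $X$, in which $t$ and $y$ do not appear. The second is proved in Section~\ref{sec:oneD} with two monotone quantities. The first is proved by contradiction in Section~\ref{sec:sum}: a sequence of counterexamples is localized in frequency and converges to an exponential sum over a local limit of $\mathcal P$. Section~\ref{sec:model} shows this mechanism on a lattice where everything is explicit, and Sections~\ref{sec:regimes} and~\ref{sec:limits} classify the local limits of $\mathcal P$. The necessity statements are proved in Section~\ref{sec:necessity}.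

\section{Reduction to two lower bounds}\label{sec:reduction}

All $L^2$ spaces are complex, and $\mathbb N=\{0,1,2,\dots\}$.

\subsection{Spectral decomposition and observability}

For $n\in\mathbb R$ let $H_n=-\partial_x^2+n^2x^2$ on $(-1,1)$ with Dirichlet conditions. By Sturm--Liouville theory its eigenvalues $\Lambda_0(n)<\Lambda_1(n)<\cdots$ are simple, and the real eigenfunctions $\varphi_{n,k}$, normalized in $L^2(-1,1)$, form an orthonormal basis, with $\varphi_{n,k}$ having exactly $k$ zeros in $(-1,1)$. The potential is even, so each $\varphi_{n,k}$ is even or odd; an even one does not vanish at $0$ and has an even number of zeros, an odd one has an odd number, so $\varphi_{n,k}$ has parity $(-1)^k$. By Fourier series in $y$, $-\Delta_G$ is the self-adjoint operator $\bigoplus_{n\in\mathbb Z}H_n$, with orthonormal eigenbasis $e_{n,k}=(2\pi)^{-1/2}e^{iny}\varphi_{n,k}(x)$, and $e^{it\Delta_G}e_{n,k}=e^{-i\Lambda_k(n)t}e_{n,k}$. The \emph{frequency set} is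
\[
\mathcal P=\{(n,\Lambda_k(n)):n\in\mathbb Z,\ k\in\mathbb N\}\subset\mathbb Z\times\mathbb R .
\]
A point $p=(n,\Lambda)\in\mathcal P$ determines $k$, and we write $\Lambda_p=\Lambda$, $\varphi_p=\varphi_{n,k}$, $e_p=e_{n,k}$.

The solution of \eqref{eq:controlled} is $u(t)=e^{it\Delta_G}u_0-i\int_0^te^{i(t-s)\Delta_G}\mathbf 1_\omega g(s)\,ds$. Hence $u(T)=0$ means $u_0=i\Phi g$ with $\Phi g=\int_0^Te^{-is\Delta_G}\mathbf 1_\omega g(s)\,ds$, and exact controllability means that $\Phi$ is onto. A bounded operator $\Phi$ between Hilbert spaces is onto if and only if $\|v\|\le C\|\Phi^*v\|$ for all $v$. Here $(\Phi^*v)(s)=\mathbf 1_\omega e^{is\Delta_G}v$, so exact controllability from $\omega$ in time $T$ is equivalent to the \emph{observability inequality}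
\begin{equation}\label{eq:obs}
\|v\|_{L^2(\Omega)}^2\le C\int_0^T\|e^{it\Delta_G}v\|_{L^2(\omega)}^2\,dt\qquad\text{for all }v\in L^2(\Omega).
\end{equation}

\subsection{Shrinking a set of arcs}

We shall twice need to replace $J$ by a slightly smaller set without losing the strict inequality $T>\mathcal L(J)$. For $\rho>0$ let $J_\rho=\{y:\operatorname{dist}(y,\mathbb T\setminus J)>\rho\}$, with $J_\rho=\mathbb T$ if $J=\mathbb T$. This set is open, it is nonempty for small $\rho$, and its closure is a compact subset of $J$.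

\begin{lemma}\label{lem:arcs}
Let $J\subset\mathbb T$ be nonempty and open. Every open arc of length greater than $\mathcal L(J)$ meets $J$, and $\mathcal L(J_\rho)\to\mathcal L(J)$ as $\rho\to0$.
\end{lemma}

\begin{proof}
An arc that does not meet $J$ lies in a component of $\mathbb T\setminus J$, which gives the first claim. Since $J_\rho\subset J$ we have $\mathcal L(J_\rho)\ge\mathcal L(J)$. Suppose that $\mathcal L(J_\rho)\ge\ell>\mathcal L(J)$ along a sequence $\rho\to0$, and choose closed arcs $A_\rho\subset\mathbb T\setminus J_\rho$ of length $\ell$. Along a subsequence their endpoints converge to those of a closed arc $A$ of length $\ell$. Every point of $A$ is a limit of points at distance at most $\rho$ from the closed set $\mathbb T\setminus J$, so $A\subset\mathbb T\setminus J$, which contradicts $\ell>\mathcal L(J)$.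
\end{proof}

\subsection{The two lower bounds}

For $a\in\ell^2(\mathcal P)$ put
\[
S_a(t,y)=\sum_{p=(n,\Lambda)\in\mathcal P}a_p\,e^{i(ny-\Lambda t)} ;
\]
the series converges in $L^2((0,T)\times\mathbb T)$ by Lemma~\ref{lem:upper} below.

\begin{proposition}[Exponential sums]\label{prop:sum}
Let $J\subset\mathbb T$ be nonempty and open and let $T>\mathcal L(J)$. There is $c>0$ such that for all $a\in\ell^2(\mathcal P)$
\begin{equation}\label{eq:sum}
\int_0^T\!\!\int_J|S_a|^2\,dy\,dt\ \ge\ c\sum_{p\in\mathcal P}|a_p|^2 .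
\end{equation}
\end{proposition}

\begin{proposition}[Mass of eigenfunctions]\label{prop:mass}
Let $X\subset(-1,1)$ be measurable, with $|X\cap(-r,r)|\ge2c_Xr$ for all $r\in(0,1]$ and some $c_X>0$. Then $\inf_{p\in\mathcal P}\int_X\varphi_p^2\,dx>0$.
\end{proposition}

\begin{proof}[Proof of sufficiency in Theorem~\ref{thm:product}, given Propositions~\ref{prop:sum} and~\ref{prop:mass}]
If the lower limit in \eqref{eq:density} is positive, there are $c_0>0$ and $r_0\in(0,1]$ with $|X\cap(-r,r)|\ge2c_0r$ for $r\le r_0$. For $r\in[r_0,1]$ we have $|X\cap(-r,r)|\ge2c_0r_0\ge2c_0r_0r$. So Proposition~\ref{prop:mass} applies with $c_X=c_0r_0$. Let $v=\sum_pv_pe_p$ be a finite sum. For each $x$, apply \eqref{eq:sum} to $a_p=v_p\varphi_p(x)$, and integrate over $X$: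
\[
\int_0^T\!\!\int_{X\times J}|e^{it\Delta_G}v|^2
=\frac1{2\pi}\int_X\int_0^T\!\!\int_J\Big|\sum_pv_p\varphi_p(x)e^{i(ny-\Lambda t)}\Big|^2dy\,dt\,dx
\ge\frac c{2\pi}\sum_p|v_p|^2\int_X\varphi_p^2\,dx\ge c'\|v\|^2 .
\]
Both sides are continuous in $v\in L^2(\Omega)$, so \eqref{eq:obs} follows by density.
\end{proof}

The constant in \eqref{eq:sum} does not depend on $x$. This is what excludes cancellation between different eigenfunctions on a thin set $X$: after integration in $(t,y)$ they contribute separately.

\begin{proof}[Proof of Theorem~\ref{thm:main}]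
Let $T>\mathcal L(J_\omega)$. The set $J_\omega$ is open, and by Lemma~\ref{lem:arcs} there is $\rho>0$ such that $J=(J_\omega)_\rho$ is nonempty and $T>\mathcal L(J)$. The compact set $\{0\}\times\overline J$ lies in the open set $\omega$, so $(-\varepsilon,\varepsilon)\times J\subset\omega$ for some $\varepsilon>0$. By the sufficiency part of Theorem~\ref{thm:product}, \eqref{eq:obs} holds for $(-\varepsilon,\varepsilon)\times J$, hence for $\omega$. If $I\subset\omega$, then $J_\omega\supset(y_1-\delta,y_2+\delta)$ for some $\delta>0$, so $\mathcal L(J_\omega)<2\pi-(y_2-y_1)$.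
\end{proof}

\section{A model: the oscillator lattice}\label{sec:model}

Suppose that \eqref{eq:sum} fails at high frequency: there are $a^j$ of norm one, supported where $\Lambda_p\ge j$, with $S_{a^j}\to0$ in $L^2((0,T)\times J)$. Three operations simplify such a sequence. Convolving $S_a$ with a modulated bump function of small support multiplies $a_p$ by a rapidly decaying function of $p-p^j$, for a center $p^j$ of our choice, and only shrinks $(0,T)\times J$ slightly. Multiplying by a unimodular exponential moves $p^j$ to the origin. One can then pass to the limit, and obtains a nonzero sum $\sum_d\beta_de^{i(dy-\nu_dt)}$ that vanishes on a slightly smaller set, where the points $(d,\nu_d)$ are the limits of points of $\mathcal P-p^j$. So we must find these limit sets and show that no such sum exists.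

We do this by hand for $x\in\mathbb R$ and $n\ge1$. The operator $-\partial_x^2+n^2x^2$ on $\mathbb R$ has spectrum $n(2\mathbb N+1)$, so $\mathcal P$ is replaced by the set $\mathcal P_0$ of points $(n,mn)$ with $n\ge1$ and $m\ge1$ odd.

\begin{example}[Transport]\label{ex:transport}
Let $p^j=(j,mj)$ with $m$ fixed. The point $(j+d,m'(j+d))$ of $\mathcal P_0$ differs from $p^j$ by $(d,\,md+(m'-m)(j+d))$. For fixed $d$ this stays bounded only if $m'=m$. The limit set is $\{(d,md):d\in\mathbb Z\}$ and the limit sum is $f(y-mt)$ with $f(s)=\sum_d\beta_de^{ids}$. If it vanishes on $(0,T)\times J$ and $mT>\mathcal L(J)$, then for each $s$ the arc $\{s+mt:0<t<T\}$ meets $J$, so $f(s)=0$. The slowest speed $m=1$ gives the condition $T>\mathcal L(J)$. If $m=1$, $T<\mathcal L(J)$ and $[s_0,s_0+\mathcal L(J)]$ misses $J$, a smooth $f$ supported in $(s_0,s_0+\mathcal L(J)-T)$ gives a nonzero sum that does vanish.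
\end{example}

\begin{example}[Dispersion]\label{ex:dispersion}
Let $p=(2m,2m^2)$ with $m\to\infty$ odd, so that $\Lambda/n^2=\frac12$, as for the closed curve of Section~\ref{sec:heuristics}. The point $(2m+d,(m-r)(2m+d))$, with $r$ even, differs from $p$ by $(d,\,d(m-r)-2mr)$. For fixed $d$ the second coordinate equals $(d-2r)m-dr$, whose values at consecutive even $r$ differ by $2(2m+d)$; it stays bounded only if $r=d/2$. The limit set is $\{(d,-d^2/2):d\in4\mathbb Z\}$, and the limit sum $\sum_d\beta_de^{i(dy+d^2t/2)}$ solves a Schr\"odinger equation on the circle. Assume $\sum|\beta_d|<\infty$. For fixed $y\in J$ the sum extends holomorphically to $\operatorname{Im}t>0$, so if it vanishes on a time interval it vanishes for all $t$. Averaging against $e^{-id^2t/2}$ leaves $\beta_de^{idy}+\beta_{-d}e^{-idy}=0$ on $J$ for $d\ne0$, and $\beta_0=0$, so $\beta=0$. No condition on $T$ is needed, and the only property of the frequencies $\nu_d=-d^2/2$ that was used is that they are bounded on one side and take each value finitely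 often.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.8cm,y=0.09cm]
\draw[->] (0,0)--(10,0) node[right]{$n$};
\draw[->] (0,0)--(0,54) node[above]{$\Lambda$};
\draw[thick,domain=0:7.2,smooth] plot (\x,{\x*\x}) node[above]{$\Lambda=n^2$};
\draw[gray] (1,1)--(9.4,9.4) node[right,black]{$\Lambda=n$};
\draw[gray] (3,9)--(9.4,28.2) node[right,black]{$\Lambda=3n$};
\draw[gray] (5,25)--(9.4,47) node[right,black]{$\Lambda=5n$};
\foreach \n in {2,...,9} \fill (\n,\n) circle (1.3pt);
\foreach \n in {4,...,9} \fill (\n,{3*\n}) circle (1.3pt);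
\foreach \n in {6,...,9} \fill (\n,{5*\n}) circle (1.3pt);
\node[align=center] at (2.7,38) {no turning point\\ in $[-1,1]$};
\end{tikzpicture}
\caption{The three regimes for eigenvalues $\Lambda$ of $-\partial_x^2+n^2x^2$ on $(-1,1)$, for $n>0$. Where $\Lambda\le(1-\delta)n^2$, each eigenvalue is exponentially close to a value $mn$ with $m$ odd; the dots are the points $(n,mn)$. Above the parabola the eigenfunctions oscillate on the whole interval. Near the parabola the turning points $\pm\sqrt\Lambda/n$ approach the boundary points $\pm1$.}\label{fig:regimes}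
\end{figure}

These two alternatives are the only ones for $\mathcal P$ as well (Proposition~\ref{prop:limits}). The proof depends on the position of the turning points $\pm\sqrt\Lambda/|n|$, where $\Lambda-n^2x^2$ changes sign, relative to the boundary; see Figure~\ref{fig:regimes}. Below the parabola $\Lambda=n^2$ the eigenvalues are exponentially close to those of the lattice. Above it there is no turning point and a two-term phase expansion is available. Near it neither description holds, and we prove only a one-sided inequality, which is all that the argument of Example~\ref{ex:dispersion} requires.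

\section{The operators $H_n$: gaps, dependence on $n$, mass near the origin}\label{sec:oneD}

For an eigenfunction $\varphi$ of $H_n$ with eigenvalue $\Lambda$ write $Q=\Lambda-n^2x^2$, so that $\varphi''+Q\varphi=0$, and set $E=\varphi'^2+Q\varphi^2$. The equation gives
\[
E'=Q'\varphi^2,\qquad\Big(\frac EQ\Big)'=\Big(\frac{\varphi'^2}Q+\varphi^2\Big)'=-\frac{Q'\varphi'^2}{Q^2}\quad\text{where }Q>0 .
\]
Since $Q'=-2n^2x\le0$ on $[0,1]$, we obtain two monotonicity properties in opposite directions:
\begin{equation}\label{eq:mono}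
\text{on }[0,1],\ E\text{ is nonincreasing with }E(1)=\varphi'(1)^2>0,\text{ and }E/Q\text{ is nondecreasing as long as }Q>0.
\end{equation}

We use the min--max principle in the form $\Lambda_k(n)=\min_V\max_{u\in V\setminus0}\int(u'^2+n^2x^2u^2)/\int u^2$, where $V$ runs over the real subspaces of $H^1_0(-1,1)$ of dimension $k+1$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $\Lambda_k(n)\ge|n|(2k+1)$ and $\big(\frac{\pi(k+1)}2\big)^2\le\Lambda_k(n)\le\big(\frac{\pi(k+1)}2\big)^2+n^2$. In particular $\{p\in\mathcal P:\Lambda_p\le C\}$ is finite for every $C$.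
\item[(b)] For real $n>0$ and $k\ge1$, $\Lambda_k(n)-\Lambda_{k-1}(n)\ge2n$.
\item[(c)] For $n\in\mathbb Z$ all gaps $\Lambda_{k+1}(n)-\Lambda_k(n)$ are at least $2$, and for every $C$ only finitely many $(n,k)\in\mathbb Z\times\mathbb N$ have $\Lambda_{k+1}(n)-\Lambda_k(n)\le C$.
\item[(d)] For real $n>0$ let $B_k(n)=2\varphi_{n,k}'(1)^2$. Then $\Lambda_k(n)$ is nondecreasing in $n$, and
\[
\frac d{dn}\,\frac{\Lambda_k(n)}n=-\frac{B_k(n)}{2n^2}.
\]
\end{itemize}
\end{lemma}

On the whole line $\Lambda_k(n)/n=2k+1$ is constant and the gaps equal $2n$. Parts (b) and (d) say that the boundary can only widen the gaps, and that it makes $\Lambda_k(n)/n$ decrease at a rate given by the boundary term $B_k$.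

\begin{proof}
(a) Extending functions in $H_0^1(-1,1)$ by zero and comparing the min--max formulas on $(-1,1)$ and on $\mathbb R$ gives the first bound. The other two follow from $0\le n^2x^2\le n^2$ and $\Lambda_k(0)=(\pi(k+1)/2)^2$. If $\Lambda_k(n)\le C$, then $|n|\le C$ and $k$ is bounded.

(b) The annihilation operator $\mathcal A=\partial_x+nx$ does not preserve the boundary condition, but it still lowers the energy of solutions of the differential equation. As differential operators, $[-\partial_x^2,nx]=-2n\partial_x$ and $[n^2x^2,\partial_x]=-2n^2x$, so $[-\partial_x^2+n^2x^2,\mathcal A]=-2n\mathcal A$. Hence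
\[
\psi=\mathcal A\varphi_{n,k}=e^{-nx^2/2}\big(e^{nx^2/2}\varphi_{n,k}\big)'
\]
solves $-\psi''+n^2x^2\psi=(\Lambda_k-2n)\psi$. Also $\psi\not\equiv0$, since otherwise $\varphi_{n,k}$ would be a multiple of $e^{-nx^2/2}$, which does not vanish at $\pm1$. The function $e^{nx^2/2}\varphi_{n,k}$ has $k+2$ zeros in $[-1,1]$, so by Rolle's theorem $\psi$ has $k+1$ zeros in $(-1,1)$. Restrict $\psi$ to each of the $k$ intervals between these zeros and extend by zero. The resulting functions $\psi_1,\dots,\psi_k\in H_0^1(-1,1)$ are nonzero by uniqueness for the differential equation, their supports overlap at most in points, and integration by parts gives $\int(\psi_i'^2+n^2x^2\psi_i^2)=(\Lambda_k-2n)\int\psi_i^2$. So the Rayleigh quotient equals $\Lambda_k-2n$ on their span, which has dimension $k$, and $\Lambda_{k-1}\le\Lambda_k-2n$.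

(c) For $n\ne0$ use (b) and $\Lambda_k(-n)=\Lambda_k(n)$; for $n=0$ the gaps are $\frac{\pi^2}4(2k+3)>2$. A gap at most $C$ forces $|n|\le C/2$, and by (a) the gap is at least $\frac{\pi^2}4(2k+3)-n^2$, so $k$ is bounded.

(d) A simple eigenvalue of $H_n=H_0+n^2x^2$ and its normalized eigenfunction $\varphi$ depend smoothly on $n$. Differentiating $\Lambda=\langle H_n\varphi,\varphi\rangle$ and using $\langle\partial_n\varphi,\varphi\rangle=0$ gives the Hellmann--Feynman formula $\partial_n\Lambda=2n\int x^2\varphi^2\ge0$. Multiply $-\varphi''+n^2x^2\varphi=\Lambda\varphi$ by $2x\varphi'$ and integrate over $(-1,1)$. With $B=B_k(n)=\varphi'(1)^2+\varphi'(-1)^2$, the three terms are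
\[
-\int x(\varphi'^2)'=-B+\int\varphi'^2,\qquad n^2\int x^3(\varphi^2)'=-3n^2\int x^2\varphi^2,\qquad\Lambda\int x(\varphi^2)'=-\Lambda .
\]
Inserting $\int\varphi'^2=\Lambda-n^2\int x^2\varphi^2$ gives $2n^2\int x^2\varphi^2=\Lambda-\frac12B$, that is $n\,\partial_n\Lambda=\Lambda-\frac12B$, which is the stated formula.
\end{proof}

We turn to Proposition~\ref{prop:mass}. An eigenfunction lives on the scale $x_0=\min(1,\sqrt\Lambda/|n|)$, which ranges from $|n|^{-1/2}$ to $1$. There are two dangers: the amplitude near $0$ could be small because the mass accumulates near the turning point, and $X$ could sit near the zeros of $\varphi$. The monotonicity of $E$ excludes the first. For the second, \eqref{eq:mono} keeps the amplitude within fixed factors on $[0,x_0/2]$, so $\varphi$ crosses its zeros quickly.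

\begin{proof}[Proof of Proposition~\ref{prop:mass}]
Let $p=(n,\Lambda)$ with $n\ge0$ (only $n^2$ matters) and $\varphi=\varphi_p$. Put $x_0=\min(1,\sqrt\Lambda/n)$, with $x_0=1$ if $n=0$, and $\alpha^2=E(0)/\Lambda$, $Z=x_0\sqrt\Lambda=\min(\sqrt\Lambda,\Lambda/n)$. By Lemma~\ref{lem:basic}(a), $Z\ge1$. On $|x|\le x_0/2$ we have $n^2x^2\le\Lambda/4$, so $\frac34\Lambda\le Q\le\Lambda$.

\emph{Step 1: $\alpha^2x_0\ge\frac3{28}$.} On $[0,x_0/2]$, $\varphi^2\le E/Q\le E(0)/(\frac34\Lambda)=\frac43\alpha^2$, so $\int_0^{x_0/2}\varphi^2\le\frac23\alpha^2x_0$. Integrating $E'=-2n^2x\varphi^2$ gives $2n^2\int_0^1x\varphi^2=E(0)-E(1)\le\alpha^2\Lambda$. If $n\ge\sqrt\Lambda/2$, then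
\[
\int_{x_0/2}^1\varphi^2\le\frac2{x_0}\int_0^1x\varphi^2\le\frac{\alpha^2\Lambda}{x_0n^2}\le4\alpha^2x_0,
\]
because $\Lambda/n^2=x_0^2$ if $x_0=\sqrt\Lambda/n$ and $\Lambda/n^2\le4=4x_0^2$ if $x_0=1$. If $n<\sqrt\Lambda/2$, then $x_0=1$, $Q\ge\frac34\Lambda$ on $[0,1]$, and $\int_0^1\varphi^2\le\frac43\alpha^2x_0$. In both cases $\frac12=\int_0^1\varphi^2\le(\frac23+4)\alpha^2x_0$.

\emph{Step 2: the set where $\varphi$ is small is short.} Let $w(z)=\varphi(z/\sqrt\Lambda)$ for $0\le z\le Z/2$. Then $w''+qw=0$ with $q=Q/\Lambda\in[\frac34,1]$, and $w'^2+qw^2=E/\Lambda\in[\frac34\alpha^2,\alpha^2]$: the upper bound holds because $E\le E(0)$, the lower bound because $E/Q\ge E(0)/Q(0)=\alpha^2$. Let $0<\tau\le\frac1{48}$ and $K=\{z\in[0,Z/2]:|w|\le\tau\alpha\}$. On $K$ we have $w'^2\ge\frac34\alpha^2-\tau^2\alpha^2\ge\frac12\alpha^2$. So on each component of $K$ the function $w$ is strictly monotone with $|w'|\ge\alpha/\sqrt2$, and the component has length at most $2\sqrt2\,\tau\le3\tau$. On a component that contains neither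 $0$ nor $Z/2$, $w$ runs through all of $[-\tau\alpha,\tau\alpha]$, so the component contains a zero of $w$. Since $q\le1$, Sturm's comparison theorem with $\sin z$ shows that zeros of $w$ are at least $\pi$ apart. Hence $K$ has at most $\frac Z{2\pi}+3\le4Z$ components, and $|K|\le12\tau Z$. Returning to $x$ and using parity,
\[
\big|\{|x|<x_0/2:\varphi^2\le\tau^2\alpha^2\}\big|\le24\tau x_0 .
\]

\emph{Step 3.} The hypothesis forces $c_X\le1$; take $\tau=c_X/48$. Since $|X\cap(-x_0/2,x_0/2)|\ge c_Xx_0$, we have $\varphi^2>\tau^2\alpha^2$ on a subset of $X$ of measure at least $\frac12c_Xx_0$. By Step~1, $\int_X\varphi^2\ge\frac12c_X\tau^2\alpha^2x_0\ge\frac3{56}c_X(c_X/48)^2$, independently of $p$.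
\end{proof}

The density hypothesis enters only in Step~3, at the radius $r=x_0/2$.

\section{Eigenvalues above, below and near the parabola}\label{sec:regimes}

\subsection{Above the parabola}

To locate the points of $\mathcal P$ near $(n,\Lambda)$ we need $\Lambda$ up to $o(1)$, that is $\sqrt\Lambda$ up to $o(\Lambda^{-1/2})$. The leading phase integral is therefore not enough, and we keep one more term. Let
\[
F(\eta)=\int_{-1}^1\sqrt{1-\eta^2x^2}\,dx,\qquad|\eta|<1 .
\]
With $q=1-\eta^2x^2$ we have $F'=-\eta\int x^2q^{-1/2}$ and $F''=-\int x^2q^{-1/2}-\eta^2\int x^4q^{-3/2}$. Using $q+\eta^2x^2=1$,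
\begin{equation}\label{eq:F}
F''(\eta)=-\int_{-1}^1x^2q^{-3/2}\,dx<0,\qquad F(\eta)-\eta F'(\eta)=\int_{-1}^1q^{-1/2}\,dx>0 .
\end{equation}

\begin{lemma}\label{lem:above}
Let $\delta\in(0,1)$. There are $C>0$ and a $C^1$ function $R$ on $[-(1-\delta),1-\delta]$ such that, if $\Lambda\ge C$ is an eigenvalue of $H_n$ and $\eta=n/\sqrt\Lambda$ satisfies $|\eta|\le1-\delta$, then
\[
\operatorname{dist}\Big(\sqrt\Lambda\,F(\eta)-\frac{R(\eta)}{2\sqrt\Lambda},\ \pi\mathbb Z\Big)\le\frac C\Lambda .
\]
\end{lemma}

\begin{proof}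
The equation is $\varphi''+\Lambda q\varphi=0$ with $q\ge1-(1-\delta)^2>0$. The Liouville transformation $z(x)=\int_{-1}^x\sqrt q$, $\varphi=q^{-1/4}v(z)$ makes the leading coefficient constant. Indeed $\varphi'=(q^{-1/4})_xv+q^{1/4}v_z$, and in $\varphi''$ the coefficient of $v_z$ is $(q^{-1/4})_xq^{1/2}+(q^{1/4})_x=0$, so $\varphi''=(q^{-1/4})_{xx}v+q^{3/4}v_{zz}$. Thus
\[
v_{zz}+(\Lambda-V)v=0\ \text{ on }(0,F(\eta)),\qquad V=-q^{-3/4}(q^{-1/4})_{xx},
\]
with Dirichlet conditions. The function $V$ is smooth in $(\eta,x)$ on $[-(1-\delta),1-\delta]\times[-1,1]$, so $V$ and $V_z=q^{-1/2}V_x$ are bounded uniformly. Write $v=\varrho\sin\vartheta$, $v_z=\sqrt\Lambda\,\varrho\cos\vartheta$ with $\varrho>0$, $\vartheta$ continuous and $\vartheta(0)=0$, after a change of sign of $v$ if needed. Then $\vartheta(F)\in\pi\mathbb Z$ and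
\[
\vartheta_z=\sqrt\Lambda\cos^2\vartheta+\frac{\Lambda-V}{\sqrt\Lambda}\sin^2\vartheta=\sqrt\Lambda-\frac V{2\sqrt\Lambda}+\frac{V\cos2\vartheta}{2\sqrt\Lambda}.
\]
So $\vartheta_z\ge\frac12\sqrt\Lambda$ for large $\Lambda$, and $\vartheta_{zz}=-\Lambda^{-1/2}(V_z\sin^2\vartheta+V\vartheta_z\sin2\vartheta)=O(1)$. Integrating by parts,
\[
\int_0^FV\cos2\vartheta\,dz=\Big[\frac{V\sin2\vartheta}{2\vartheta_z}\Big]_0^F-\int_0^F\sin2\vartheta\,\Big(\frac{V_z}{2\vartheta_z}-\frac{V\vartheta_{zz}}{2\vartheta_z^2}\Big)dz=O(\Lambda^{-1/2}).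
\]
Therefore $\vartheta(F)=\sqrt\Lambda F-\frac{R(\eta)}{2\sqrt\Lambda}+O(\Lambda^{-1})$ with $R(\eta)=\int_0^FV\,dz=\int_{-1}^1V\sqrt q\,dx$, which is smooth in $\eta$.
\end{proof}

\subsection{Below the parabola}

We use the following consequence of the spectral theorem: if $H$ is self-adjoint, $\lambda\in\mathbb R$ and $u\ne0$ lies in the domain, then $\operatorname{dist}(\lambda,\operatorname{Spec}H)\le\|(H-\lambda)u\|/\|u\|$.

\begin{lemma}\label{lem:below}
Let $\delta\in(0,1)$. There are $C,c>0$ such that, if $n\ge1$ is an integer and $\Lambda\le(1-\delta)n^2$ is an eigenvalue of $H_n$, then $\operatorname{dist}(\Lambda,n(2\mathbb N+1))\le Ce^{-cn}$.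
\end{lemma}

\begin{proof}
We show that the eigenfunction $\varphi$ is exponentially small near $\pm1$, cut it off, and test the oscillator on $\mathbb R$. Let $x_1=\sqrt{1-\delta/2}$ and $x_2=\frac12(1+x_1)$. For $|x|\ge x_1$ we have $n^2x^2-\Lambda\ge\frac\delta2n^2$, so $w=\varphi^2$ satisfies $w''=2\varphi'^2+2(n^2x^2-\Lambda)\varphi^2\ge b^2w$ with $b=\sqrt\delta\,n$. Since $\int w=1$, there is $x_*\in[x_1,x_1+\frac{1-x_1}4]$ with $w(x_*)\le\frac4{1-x_1}$. The function $u=w-w(x_*)e^{-b(x-x_*)}$ satisfies $u''\ge b^2u$ on $[x_*,1]$ and is nonpositive at both ends, since $w(1)=0$. It cannot have a positive interior maximum, so $u\le0$. As $x_2-x_*\ge\frac{1-x_1}4$, we get $\varphi^2\le Ce^{-cn}$ for $x\ge x_2$, and by parity for $|x|\ge x_2$.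

Let $\chi\in C_c^\infty(-1,1)$ take values in $[0,1]$ and equal $1$ near $[-x_2,x_2]$, and let $\zeta$ be smooth with compact support in $\{x_2<|x|<1\}$ and equal to $1$ on the support of $\chi'$. Testing the equation with $\zeta^2\varphi$ and using $n^2x^2-\Lambda\ge0$ on the support of $\zeta$,
\[
\int\zeta^2\varphi'^2=-\int\zeta^2(n^2x^2-\Lambda)\varphi^2-2\int\zeta\zeta'\varphi\varphi'\le\frac12\int\zeta^2\varphi'^2+2\int\zeta'^2\varphi^2 .
\]
So $\int\zeta^2\varphi'^2\le4\int\zeta'^2\varphi^2\le Ce^{-cn}$, and $(-\partial_x^2+n^2x^2-\Lambda)(\chi\varphi)=-2\chi'\varphi'-\chi''\varphi$ has norm at most $Ce^{-cn}$ in $L^2(\mathbb R)$, with a smaller $c$. Since $\|\chi\varphi\|\ge\frac12$ for large $n$, the claim follows for large $n$. For bounded $n$ only finitely many pairs $(n,\Lambda)$ occur, and we enlarge $C$.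
\end{proof}

\subsection{Near the parabola}

Let now $\Lambda/n^2\to1$. The turning point approaches $x=1$, where $Q$ is small compared with $n^2$ and may have either sign. We use phase and amplitude asymptotics only on $[0,1-\kappa]$, for fixed $\kappa$, and cross $[1-\kappa,1]$ with monotonicity arguments that need no asymptotics. Here $n$ is real, because we shall integrate the formula of Lemma~\ref{lem:basic}(d) between two integers.

\begin{lemma}\label{lem:wkb}
Let $\kappa\in(0,\frac14]$. There are $C_\kappa,n_\kappa$ such that the following holds for real $n\ge n_\kappa$ and $\Lambda$ with $|\Lambda/n^2-1|\le\kappa/2$. Let $Q=\Lambda-n^2x^2$, let $\varphi\not\equiv0$ be a real solution of $\varphi''+Q\varphi=0$, and write $\varphi=AQ^{-1/4}\sin\theta$, $\varphi'=AQ^{1/4}\cos\theta$ on $[0,1-\kappa]$, with $A>0$ and $\theta$ continuous. Then for $x\in[0,1-\kappa]$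
\[
\Big|\log\frac{A(x)}{A(0)}\Big|\le\frac{C_\kappa}n,\qquad\Big|\theta(x)-\theta(0)-\int_0^x\sqrt Q\Big|\le\frac{C_\kappa}n,
\]
\[
\Big|\int_0^{1-\kappa}\varphi^2-\frac{A(0)^2}2\int_0^{1-\kappa}Q^{-1/2}\Big|\le\frac{C_\kappa A(0)^2}{n^2}.
\]
\end{lemma}

\begin{proof}
On $[0,1-\kappa]$ we have $Q/n^2\ge1-\frac\kappa2-(1-\kappa)^2=\frac32\kappa-\kappa^2\ge\kappa$ and $Q\le2n^2$. Hence $f=Q'/(4Q)$ and $f'$ are bounded by a constant depending only on $\kappa$. The functions $u=Q^{1/4}\varphi=A\sin\theta$ and $v=Q^{-1/4}\varphi'=A\cos\theta$ satisfy $u'=fu+\sqrt Q\,v$ and $v'=-fv-\sqrt Q\,u$, so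
\[
\theta'=\frac{u'v-uv'}{A^2}=\sqrt Q+f\sin2\theta,\qquad(\log A)'=\frac{uu'+vv'}{A^2}=-f\cos2\theta .
\]
For large $n$ this gives $\theta'\ge\frac12\sqrt\kappa\,n$, $\theta'=O(n)$ and $\theta''=O_\kappa(n)$. For a $C^1$ function $\psi$ write $\psi e^{2i\theta}=\frac\psi{2i\theta'}(e^{2i\theta})'$ and integrate by parts; since $1/\theta'$ and $\theta''/\theta'^2$ are $O_\kappa(1/n)$,
\begin{equation}\label{eq:osc}
\Big|\int_0^x\psi e^{2i\theta}\Big|\le\frac{C_\kappa}n\Big(\sup|\psi|+\int_0^{1-\kappa}|\psi'|\Big).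
\end{equation}
The choice $\psi=f$ gives the first two estimates. For the third, $\varphi^2=\frac12A^2Q^{-1/2}(1-\cos2\theta)$. Replacing $A^2$ by $A(0)^2$ costs $O_\kappa(A(0)^2n^{-1}\cdot n^{-1})$, and \eqref{eq:osc} with $\psi=Q^{-1/2}$, a monotone function of size $O_\kappa(1/n)$, bounds the term with $\cos2\theta$ by $O_\kappa(A(0)^2n^{-2})$.
\end{proof}

Note that $A^2=E/\sqrt Q$; in particular $A(0)$ does not depend on $\kappa$.

\begin{lemma}\label{lem:three}
Let $n_j\to\infty$ be real numbers, $\Lambda_j=\Lambda_{k_j}(n_j)$ with $\Lambda_j/n_j^2\to1$, and $\varphi_j=\varphi_{n_j,k_j}$. Then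
\begin{itemize}
\item[(a)] $\max_{[0,1]}\varphi_j^2\to\infty$;
\item[(b)] $B_{k_j}(n_j)=o(n_j^2)$;
\item[(c)] $\Lambda_{k_j+1}(n_j)-\Lambda_{k_j}(n_j)\le2n_j(1+o(1))$.
\end{itemize}
\end{lemma}

\begin{proof}
We drop the index $j$. Since $Q/n^2\to1-x^2$ uniformly on $[0,1]$, for fixed $\kappa$ Lemma~\ref{lem:wkb} applies for large $j$, $n\int_0^{1-\kappa}Q^{-1/2}\to\arcsin(1-\kappa)$, and
\begin{equation}\label{eq:massA}
\int_0^{1-\kappa}\varphi^2=\frac{A(0)^2}{2n}\big(\arcsin(1-\kappa)+o(1)\big).
\end{equation}

(a) Suppose that $\varphi^2\le M$ on $[0,1]$ along a subsequence, and fix $0<\kappa\le\min(\frac14,\frac1{4M},\frac1{16\pi^2M^2})$. Then $\int_0^{1-\kappa}\varphi^2\ge\frac12-M\kappa\ge\frac14$, and \eqref{eq:massA} with $\arcsin\le\frac\pi2$ gives $A(0)^2\ge\frac n\pi(1-o(1))$. On $[1-2\kappa,1-\kappa]$ the angle $\theta$ increases by an amount tending to infinity, so $\sin^2\theta(x_*)=1$ at some point $x_*$ of this interval. As $1-x_*^2\le4\kappa$, we have $Q(x_*)\le4\kappa n^2(1+o(1))$ and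
\[
\varphi(x_*)^2=A(x_*)^2Q(x_*)^{-1/2}\ge\frac{1-o(1)}{2\pi\sqrt\kappa}\ge2M(1-o(1)),
\]
a contradiction.

(b) Take $\kappa=\frac14$ in \eqref{eq:massA}. The left side is at most $\frac12$ and $\arcsin\frac34>\frac34$, so $A(0)^2\le2n$ for large $j$. For any fixed $\kappa\in(0,\frac14]$, \eqref{eq:mono} and $1-(1-\kappa)^2\le2\kappa$ give
\[
B=2E(1)\le2E(1-\kappa)=2\sqrt{Q(1-\kappa)}\,A(1-\kappa)^2\le4\sqrt{2\kappa}\,n^2(1+o(1)).
\]
Let $j\to\infty$ and then $\kappa\to0$.

(c) We bound $\Lambda_{k+2}-\Lambda_k$, the distance to the next eigenvalue of the same parity, and subtract the lower bound for $\Lambda_{k+2}-\Lambda_{k+1}$. For an energy $\lambda$, let $\varphi_\lambda$ solve $\varphi''+(\lambda-n^2x^2)\varphi=0$ with $(\varphi,\varphi')(0)=(0,1)$ if $k$ is odd and $(1,0)$ if $k$ is even. Its Pr\"ufer angle $\vartheta_\lambda$ is the continuous function with $(\varphi_\lambda,\varphi_\lambda')$ a positive multiple of $(\sin\vartheta_\lambda,\cos\vartheta_\lambda)$ and $\vartheta_\lambda(0)=0$ or $\frac\pi2$. It satisfies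
\[
\vartheta_\lambda'=\cos^2\vartheta_\lambda+(\lambda-n^2x^2)\sin^2\vartheta_\lambda
\]
on all of $[0,1]$, whatever the sign of $\lambda-n^2x^2$. The value $\vartheta_\lambda(1)$ is continuous in $\lambda$, and it lies in $\pi\mathbb Z$ exactly when $\lambda$ is an eigenvalue of parity $(-1)^k$.

Fix $\tau>0$, let $\mu=4n(1+\tau)$, and write $\vartheta,\theta,Q$ for the energy $\Lambda=\Lambda_k$ and $\tilde\vartheta,\tilde\theta,Q+\mu$ for the energy $\Lambda+\mu$, where $\theta,\tilde\theta$ are the angles of Lemma~\ref{lem:wkb} with $\theta(0)=\tilde\theta(0)=\vartheta(0)$. The lemma applies to both energies because $\mu/n^2\to0$. With $x_1=1-\kappa$,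
\[
\tilde\theta(x_1)-\theta(x_1)\ge\int_0^{x_1}\frac\mu{\sqrt{Q+\mu}+\sqrt Q}-\frac{2C_\kappa}n\ge\int_0^{x_1}\frac\mu{2\sqrt{Q+\mu}}-\frac{2C_\kappa}n\longrightarrow2(1+\tau)\arcsin(1-\kappa).
\]
Fix $\kappa$ so small that the limit exceeds $\pi$.

The angles $\theta$ and $\tilde\theta$ are defined with different scalings, so we convert both to Pr\"ufer angles. For $s>0$ let $\Theta_s$ be the increasing homeomorphism of $\mathbb R$ that fixes $\frac\pi2\mathbb Z$ pointwise and satisfies $\tan\Theta_s(\theta)=s\tan\theta$. It commutes with translation by $\pi$, $\Theta_s\Theta_{s'}=\Theta_{ss'}$, and $|\Theta_s(\theta)-\theta|\le|\log s|$, because $s\,\partial_s\Theta_s=\sin\Theta_s\cos\Theta_s$. Since $\varphi/\varphi'=Q^{-1/2}\tan\theta$, continuity in $x$ gives $\vartheta=\Theta_{Q^{-1/2}}(\theta)$ on $[0,x_1]$, and in the same way $\tilde\vartheta=\Theta_{(Q+\mu)^{-1/2}}(\tilde\theta)=\Theta_{Q^{-1/2}}(\Theta_s(\tilde\theta))$ with $s=\sqrt{Q/(Q+\mu)}=1+O_\kappa(1/n)$. At $x_1$, for large $j$, $\Theta_s(\tilde\theta)\ge\tilde\theta-O_\kappa(1/n)\ge\theta+\pi$,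 hence $\tilde\vartheta(x_1)\ge\vartheta(x_1)+\pi$.

On $[x_1,1]$ the function $\vartheta+\pi$ solves the same first-order equation as $\vartheta$, while $\tilde\vartheta'\ge\cos^2\tilde\vartheta+Q\sin^2\tilde\vartheta$. A supersolution of a scalar equation with Lipschitz right side stays above a solution that starts below it, so $\tilde\vartheta(1)\ge\vartheta(1)+\pi$. By the intermediate value theorem, $\vartheta_\lambda(1)=\vartheta(1)+\pi\in\pi\mathbb Z$ for some $\lambda\in(\Lambda,\Lambda+\mu]$. This $\lambda$ is an eigenvalue of parity $(-1)^k$ larger than $\Lambda_k$, so $\Lambda_{k+2}-\Lambda_k\le4n(1+\tau)$. By Lemma~\ref{lem:basic}(b), $\Lambda_{k+1}-\Lambda_k\le4n(1+\tau)-2n=2n(1+2\tau)$ for large $j$, and $\tau>0$ is arbitrary.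
\end{proof}

We now compare two points of $\mathcal P$ near the parabola at bounded distance from each other. The natural coordinate is $a=\Lambda/n-n$, which has the sign of $\Lambda-n^2$. In the lattice of Section~\ref{sec:model}, $a=m-n$, and passing from $(n,m)$ to $(n+d,m-d)$, that is lowering the index $k$ by $d/2$, changes the energy by $(n+d)(m-d)-nm=da-d^2$. The next lemma shows that this identity survives as an inequality. The defect comes from the boundary term $B$, and it is unbounded when $a$ stays positive.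

\begin{lemma}\label{lem:near}
Let $n_j\to\infty$ be integers, $d\ge1$ an integer, $n_j'=n_j+d$, $\Lambda_j=\Lambda_{k_j}(n_j)$ and $\Lambda_j'=\Lambda_{k_j'}(n_j')$. Assume that $\Lambda_j/n_j^2\to1$ and that $\Lambda_j'-\Lambda_j$ is bounded. Put $a_j=\Lambda_j/n_j-n_j$. Then $(a_j)$ is bounded, $\limsup a_j\le0$, and $\Lambda_j'-\Lambda_j\le da_j-d^2$ for large $j$.
\end{lemma}

\begin{proof}
We drop $j$ and note $a=o(n)$. We go from $(n,k)$ to $(n',k')$ in two moves: first along the branch $k$ from $n$ to $n'$, then down by $r=k-k'$ levels. Let $P=\int_n^{n'}\frac{B_k(s)}{2s^2}\,ds\ge0$. By Lemma~\ref{lem:basic}(d), $\Lambda_k(n')/n'=\Lambda/n-P$, so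
\begin{equation}\label{eq:branch}
\Lambda_k(n')-\Lambda=d(n+a)-n'P .
\end{equation}
For $s\in[n,n']$ the same lemma gives $\Lambda\le\Lambda_k(s)\le\frac sn\Lambda$, so $\Lambda_k(s)/s^2\to1$ uniformly. Lemma~\ref{lem:three} thus applies to $(s_j,k_j)$ for every choice of $s_j\in[n_j,n_j']$, which means that its conclusions (a) and (b) hold uniformly in $s\in[n,n']$.

\emph{Step 1: $2r=d$ for large $j$.} By Lemma~\ref{lem:three}(b), $P=o(1)$, so $\Lambda_k(n')-\Lambda\ge dn(1-o(1))$. We exclude the other cases along subsequences. If $r\le0$, then $\Lambda'\ge\Lambda_k(n')$ and $\Lambda'-\Lambda\to\infty$. If $1\le r<d/2$, we may take $r$ constant. Since $\Lambda'/n'^2\to1$, Lemma~\ref{lem:three}(c) applies at $(n',k')$; it shows that $\Lambda_{k'+1}(n')/n'^2\to1$, so it applies at $(n',k'+1)$, and after $r$ steps $\Lambda_k(n')\le\Lambda'+2rn'(1+o(1))$. Hence $dn(1-o(1))\le O(1)+2rn(1+o(1))$, which contradicts $2r\le d-1$. Finally, for any $r\ge1$, Lemma~\ref{lem:basic}(b) and \eqref{eq:branch} give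
\begin{equation}\label{eq:down}
\Lambda'-\Lambda\le\Lambda_k(n')-2rn'-\Lambda=(d-2r)n+da-2rd-n'P .
\end{equation}
If $2r\ge d+1$, the right side is at most $-n+o(n)$, which is impossible. So $2r=d$, and \eqref{eq:down} reads
\begin{equation}\label{eq:defect}
\Lambda'-\Lambda\le da-d^2-n'P .
\end{equation}
This gives the stated inequality, and since $\Lambda'-\Lambda$ is bounded, $a$ is bounded below.

\emph{Step 2: $\limsup a_j\le0$.} Suppose that $a\ge a_0>0$ along a subsequence. If an eigenfunction has $Q>0$ on $[0,1]$, then \eqref{eq:mono} gives $E(1)/Q(1)\ge\max_{[0,1]}E/Q\ge\max_{[0,1]}\varphi^2$, that is $B\ge2Q(1)\max_{[0,1]}\varphi^2$. For $s=n+\tau$ with $0\le\tau\le\min(1,a/6)\le d$ we have $s^2\le n^2+3n\tau$, so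
\[
\Lambda_k(s)-s^2\ge n^2+an-s^2\ge n(a-3\tau)\ge\frac{na}2 .
\]
Thus $Q\ge Q(1)\ge na/2>0$ at $(s,k)$, and Lemma~\ref{lem:three}(a) gives, for any $M$, $B_k(s)\ge naM$ for large $j$, uniformly in such $s$. As $s\le2n$,
\[
n'P\ge n\cdot\frac{naM}{8n^2}\cdot\min\Big(1,\frac a6\Big)\ge\frac{aMm_0}8,\qquad m_0=\min\Big(1,\frac{a_0}6\Big).
\]
By \eqref{eq:defect}, $\Lambda'-\Lambda\le a(d-Mm_0/8)\le a_0(d-Mm_0/8)$ once $Mm_0\ge8d$. Since $M$ is arbitrary, $\Lambda'-\Lambda\to-\infty$, a contradiction.
\end{proof}

\section{Local limits of the frequency set}\label{sec:limits}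

Let $p^j=(n_j,\Lambda_j)\in\mathcal P$ with $\Lambda_j\to\infty$. For $d\in\mathbb Z$ let $\Lambda_{j,d}$ be an eigenvalue of $H_{n_j+d}$ closest to $\Lambda_j$, and $p^j_d=(n_j+d,\Lambda_{j,d})$. We say that $(p^j)$ has the \emph{local limit} $(D,\nu)$, where $D\subset\mathbb Z$ and $\nu=(\nu_d)_{d\in D}$ is a family of real numbers, if $\Lambda_{j,d}-\Lambda_j\to\nu_d$ for $d\in D$ and $|\Lambda_{j,d}-\Lambda_j|\to\infty$ for $d\notin D$. By diagonal extraction every sequence has a subsequence with a local limit. Further subsequences have the same local limit, $0\in D$, and $\nu_0=0$. One point for each $d$ is enough, because the gaps grow.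

\begin{lemma}\label{lem:capture}
Let $(p^j)$ have the local limit $(D,\nu)$ and let $L>0$. For large $j$, every $(n,\Lambda)\in\mathcal P$ with $|n-n_j|\le L$ and $|\Lambda-\Lambda_j|\le L$ equals $p^j_d$ for some $d\in D$ with $|d|\le L$.
\end{lemma}

\begin{proof}
Let $d=n-n_j$. Both $\Lambda$ and $\Lambda_{j,d}$ lie in $[\Lambda_j-L,\Lambda_j+L]$. If they were different, $H_n$ would have a gap of length at most $2L$ at energy at least $\Lambda_j-L$, which Lemma~\ref{lem:basic}(c) excludes for large $j$. Moreover, for large $j$ we have $|\Lambda_{j,d}-\Lambda_j|>L$ for each of the finitely many $d\notin D$ with $|d|\le L$.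
\end{proof}

\begin{proposition}\label{prop:limits}
Every local limit $(D,\nu)$ satisfies one of the following.
\begin{itemize}
\item[(U)] $\nu$ is bounded above or bounded below on $D$, and $\{d\in D:\nu_d=\mu\}$ is finite for every $\mu\in\mathbb R$.
\item[(Tr)] There is an odd integer $m$ with $\nu_d=md$ for all $d\in D$.
\end{itemize}
\end{proposition}

\begin{proof}
If $D=\{0\}$, (U) holds, so assume $D\ne\{0\}$. The symmetry $n\mapsto-n$ of $\mathcal P$ replaces $D$ by $-D$ and $\nu_d$ by $\nu_{-d}$, and preserves both alternatives. Passing to a subsequence we may therefore assume $n_j\ge0$ and $\eta_j=n_j/\sqrt{\Lambda_j}\to\eta\in[0,\infty]$. For $d\in D$ the ratio $(n_j+d)/\sqrt{\Lambda_{j,d}}$ has the same limit $\eta$.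

\emph{Case $\eta<1$.} Let $d\in D$, $L_j=\sqrt{\Lambda_j}$, $L_j'=\sqrt{\Lambda_{j,d}}$ and $\nu^j=\Lambda_{j,d}-\Lambda_j\to\nu_d$, so that $L_j'-L_j=\frac{\nu^j}{2L_j}+O(L_j^{-3})$. Apply Lemma~\ref{lem:above} at $p^j$ and at $p^j_d$, and subtract. The terms with $R$ differ by $O(L_j^{-2})$, since $R$ is $C^1$ and the two values of its argument differ by $O(L_j^{-1})$. The function $\Psi(n,L)=LF(n/L)$ is homogeneous of degree one, so its derivatives of order two and three are $O(L^{-1})$ and $O(L^{-2})$ where $|n/L|\le1-\delta$, and $\Psi_n=F'$, $\Psi_L=F-\frac nLF'$, $\Psi_{nn}=F''/L$. In the Taylor expansion with increments $d$ and $L_j'-L_j=O(L_j^{-1})$, the terms with $\Psi_{nL}$ and $\Psi_{LL}$ and the remainder are $O(L_j^{-2})$. With $N(\eta)=F(\eta)-\eta F'(\eta)$, there are integers $l_j$ such that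
\[
F'(\eta_j)\,d+\frac{N(\eta_j)\,\nu^j+F''(\eta_j)\,d^2}{2L_j}=\pi l_j+O(L_j^{-2}).
\]
Then $\pi l_j\to F'(\eta)d$, and a convergent sequence in $\pi\mathbb Z$ is eventually equal to its limit. Multiplying by $L_j$,
\[
L_j\big(F'(\eta_j)-F'(\eta)\big)\,d\longrightarrow-\tfrac12\big(N(\eta)\nu_d+F''(\eta)d^2\big).
\]
Taking one $d\ne0$ in $D$ shows that $L_j(F'(\eta_j)-F'(\eta))$ converges to some $\lambda\in\mathbb R$, which does not depend on $d$. Hence
\begin{equation}\label{eq:quad}
\nu_d=-\frac{2\lambda d+F''(\eta)d^2}{N(\eta)}\qquad\text{for all }d\in D .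
\end{equation}
By \eqref{eq:F} this is a quadratic polynomial with positive leading coefficient, so (U) holds.

\emph{Case $1<\eta\le\infty$.} Then $n_j\to\infty$, and Lemma~\ref{lem:below} gives $\Lambda_j=n_jm_j+o(1)$ with $m_j$ odd and $m_j/n_j\to\sigma=\eta^{-2}\in[0,1)$. For $d\in D$ it gives $\Lambda_{j,d}=(n_j+d)(m_j-r_j)+o(1)$ with $r_j\in\mathbb Z$. So the integers $dm_j-r_j(n_j+d)$ converge to $\nu_d$ and equal $\nu_d$ for large $j$. Therefore $r_j=(dm_j-\nu_d)/(n_j+d)\to\sigma d$, so $r_j=\sigma d$ for large $j$, and $\nu_d=d(m_j-\sigma n_j)-\sigma d^2$. Taking one $d\ne0$ in $D$ shows that $m_j-\sigma n_j$ is eventually a constant $W$, and $\nu_d=Wd-\sigma d^2$ on $D$. If $\sigma>0$, (U) holds. If $\sigma=0$, then $W=m_j$ is an odd integer and (Tr) holds.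

\emph{Case $\eta=1$.} Then $n_j\to\infty$ and $\Lambda_j/n_j^2\to1$. Let $a_j=\Lambda_j/n_j-n_j=o(n_j)$. For $d\in D$ with $d>0$, Lemma~\ref{lem:near} says that $(a_j)$ is bounded and $\Lambda_{j,d}-\Lambda_j\le da_j-d^2$ for large $j$. For $d\in D$ with $d<0$, apply Lemma~\ref{lem:near} from the base point $p^j_d$ to $p^j$, with difference $|d|$. Since $\Lambda_{j,d}=n_j^2+a_jn_j+O(1)$, the coordinate of the base point is
\[
\frac{\Lambda_{j,d}}{n_j-|d|}-(n_j-|d|)=(n_j+a_j)\Big(1+\frac{|d|}{n_j}+O(n_j^{-2})\Big)+O(n_j^{-1})-n_j+|d|=a_j+2|d|+o(1).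
\]
So $(a_j)$ is bounded and $\limsup a_j\le-2|d|$. As $D\ne\{0\}$, $(a_j)$ is bounded, and along a subsequence $a_j\to a$. The negative $d\in D$ satisfy $|d|\le-a/2$ and are finite in number. The positive $d\in D$ satisfy $\nu_d\le da-d^2$, which is bounded above and tends to $-\infty$ as $d\to\infty$. So (U) holds.
\end{proof}

\begin{remark}
For $p^j=(0,\Lambda_j(0))$, Lemma~\ref{lem:basic}(a) gives $0\le\Lambda_j(d)-\Lambda_j(0)\le d^2$, so $D=\mathbb Z$; here $\eta_j=0$, $\lambda=0$, $F''(0)=-\frac23$, $N(0)=2$, and \eqref{eq:quad} reads $\nu_d=d^2/3$. The leading coefficient of $\nu_d$ is positive above the parabola and negative below it, and $-F''(\eta)/N(\eta)\to\infty$ as $\eta\uparrow1$, since $N(\eta)\to\pi$ and $F''(\eta)\to-\infty$ by monotone convergence. So the case $\eta=1$ cannot be reached by letting $\eta\uparrow1$ in \eqref{eq:quad}.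
\end{remark}

Alternative (U) is the hypothesis of the following uniqueness statement, which holds in arbitrarily short time.

\begin{lemma}\label{lem:unique}
Let $\mathcal Q\subset\mathbb Z\times\mathbb R$ be countable. Assume that the second coordinate is bounded above or bounded below on $\mathcal Q$ and that $\{(n,\tau)\in\mathcal Q:\tau=\mu\}$ is finite for every $\mu$. Let $\sum_{q\in\mathcal Q}|\beta_q|<\infty$. If $\sum_{q=(n,\tau)\in\mathcal Q}\beta_qe^{i(ny-\tau t)}=0$ on $(t_1,t_2)\times J'$, with $t_1<t_2$ and $J'\subset\mathbb T$ nonempty and open, then $\beta=0$.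
\end{lemma}

\begin{proof}
Assume $\tau\ge-C$ on $\mathcal Q$; if $\tau\le C$, replace the lower half-plane by the upper one and $C$ by $-C$. Fix $y\in J'$ and let $k(t)=\sum_q\beta_qe^{iny}e^{-i(\tau+C)t}$. Since $|e^{-i(\tau+C)t}|\le1$ for $\operatorname{Im}t\le0$, the series defines a continuous function on $\operatorname{Im}t\le0$ that is holomorphic in the interior and vanishes on $(t_1,t_2)$. By the Schwarz reflection principle it extends holomorphically across $(t_1,t_2)$. The extension vanishes on an interval, so $k\equiv0$ on $\operatorname{Im}t\le0$, in particular on $\mathbb R$. The series converges uniformly, so $0=\lim_{S\to\infty}\frac1S\int_0^Sk(t)e^{i(\mu+C)t}dt=\sum_{\tau=\mu}\beta_qe^{iny}$ for all $y\in J'$. This is a trigonometric polynomial with distinct frequencies that vanishes on an open set, so its coefficients are zero.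
\end{proof}

Both hypotheses on $\mathcal Q$ fail or hold together with the conclusion in simple cases: for $\mathcal Q=\{(d,d)\}$, which is unbounded on both sides, and for $\mathcal Q=\mathbb Z\times\{0\}$, which has an infinite level set, the sums $f(y-t)$ and $f(y)$ with $f$ smooth of small support vanish on open sets.

\section{The lower bound for exponential sums}\label{sec:sum}

Let $T>\mathcal L(J)$ and $U=(0,T)\times J$. By Lemma~\ref{lem:arcs} we fix $\rho\in(0,\pi)$ with $J_\rho\ne\emptyset$ and $T-2\rho>\mathcal L(J_\rho)$, and put $U_\rho=(\rho,T-\rho)\times J_\rho$. For $q=(n,\tau)\in\mathbb Z\times\mathbb R$ let $\langle q\rangle=1+|n|+|\tau|$, so that $\langle q+q'\rangle\le\langle q\rangle\langle q'\rangle$. Since gaps are at least $2$, at most $2L^2$ points $p\in\mathcal P$ satisfy $\langle p-p_0\rangle\le L$, for any $p_0\in\mathbb Z\times\mathbb R$ and $L\ge1$. Summing over dyadic shells $2^iL<\langle p-p_0\rangle\le2^{i+1}L$,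
\begin{equation}\label{eq:tail}
\sum_{p\in\mathcal P,\ \langle p-p_0\rangle>L}\langle p-p_0\rangle^{-4}\le CL^{-2},\qquad\sum_{p\in\mathcal P}\langle p-p_0\rangle^{-4}\le C,
\end{equation}
uniformly in $p_0$ and $L\ge1$.

\subsection{Upper bound and frequency localization}

\begin{lemma}\label{lem:upper}
The map $a\mapsto S_a$, defined on finitely supported sequences, extends to a bounded map from $\ell^2(\mathcal P)$ to $L^2((0,T)\times\mathbb T)$.
\end{lemma}

\begin{proof}
Let $\chi\in C_c^\infty(\mathbb R)$ satisfy $\chi\ge\mathbf 1_{(0,T)}$, and let $\hat\chi(\xi)=\int\chi(t)e^{-i\xi t}dt$. Writing $a_{n,k}$ for $a_p$, Parseval's identity in $y$ gives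
\[
\int_0^T\!\!\int_{\mathbb T}|S_a|^2\le2\pi\sum_n\int\chi\,\Big|\sum_ka_{n,k}e^{-i\Lambda_k(n)t}\Big|^2dt\le2\pi\sum_n\sum_{k,l}|\hat\chi(\Lambda_k(n)-\Lambda_l(n))|\,|a_{n,k}||a_{n,l}| .
\]
Now $|\hat\chi(\xi)|\le C(1+|\xi|)^{-2}$ and $|\Lambda_k(n)-\Lambda_l(n)|\ge2|k-l|$. With $|a_{n,k}||a_{n,l}|\le\frac12(|a_{n,k}|^2+|a_{n,l}|^2)$, the right side is at most $2\pi C\sum_{i\in\mathbb Z}(1+2|i|)^{-2}\|a\|^2$.
\end{proof}

Fix nonnegative, nonzero $h_1,h_2\in C_c^\infty(-\rho,\rho)$, view $h(w,s)=h_1(w)h_2(s)$ as a function on $\mathbb T\times\mathbb R$, and let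
\[
\widehat h(n,\tau)=\iint h(w,s)\,e^{-i(nw-\tau s)}\,dw\,ds .
\]
Then $|\widehat h(q)|\le C_N\langle q\rangle^{-N}$ for all $N$, and $\widehat h(0)>0$. If $(t,y)\in U_\rho$ and $(w,s)$ lies in the support of $h$, then $(t-s,y-w)\in U$. We write $\int dp_0=\sum_{n_0\in\mathbb Z}\int_{\mathbb R}d\tau_0$.

\begin{lemma}\label{lem:window}
For $a\in\ell^2(\mathcal P)$, $p_0=(n_0,\tau_0)\in\mathbb Z\times\mathbb R$ and $(t,y)\in U_\rho$,
\begin{equation}\label{eq:window}
S_{a,p_0}(t,y):=\iint S_a(t-s,y-w)\,h(w,s)\,e^{i(n_0w-\tau_0s)}\,dw\,ds=\sum_{p=(n,\Lambda)\in\mathcal P}a_p\widehat h(p-p_0)\,e^{i(ny-\Lambda t)},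
\end{equation}
where the series converges absolutely. Moreover $\int dp_0\int_{U_\rho}|S_{a,p_0}|^2\le C_1\int_U|S_a|^2$ with $C_1=(2\pi)^2\|h\|_{L^2}^2$.
\end{lemma}

\begin{proof}
For a single exponential, $e^{i(n(y-w)-\Lambda(t-s))}e^{i(n_0w-\tau_0s)}=e^{i(ny-\Lambda t)}e^{-i((n-n_0)w-(\Lambda-\tau_0)s)}$, which gives \eqref{eq:window} for finite sums. For fixed $(t,y)\in U_\rho$ both sides are continuous linear forms on $\ell^2(\mathcal P)$: the left side is bounded by $\|h\|_{L^2}\|S_a\|_{L^2(U)}$, and the right side by $C\|a\|$, through Cauchy--Schwarz and \eqref{eq:tail}. For fixed $(t,y)$, $S_{a,p_0}(t,y)$ is the Fourier transform on $\mathbb T\times\mathbb R$ of $(w,s)\mapsto S_a(t-s,y-w)h(w,s)$, so Parseval's identity gives $\int|S_{a,p_0}(t,y)|^2dp_0=(2\pi)^2\iint|S_a(t-s,y-w)|^2h(w,s)^2dw\,ds$. Integrate over $U_\rho$.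
\end{proof}

\subsection{High frequencies}

\begin{lemma}\label{lem:high}
There are $\Lambda_*,c>0$ such that \eqref{eq:sum} holds for all $a\in\ell^2(\mathcal P)$ supported in $\{\Lambda_p\ge\Lambda_*\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:upper} it suffices to treat finitely supported $a$. If the claim fails, there are finitely supported $a^j$ with $\|a^j\|=1$, supported in $\{\Lambda_p\ge j\}$, such that $\epsilon_j=\int_U|S_{a^j}|^2+\frac1j\to0$.

\emph{Choice of the center.} The sequence $a^j$ may be spread over many regions of $\mathcal P$, with little mass in each. We need a center $p_0$ at which the localized sum is small compared with the localized mass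
\[
m(p_0)=\sum_p|a_p|^2|\widehat h(p-p_0)|^2 .
\]
We also need the localized coefficients to remain tight after division by $m(p_0)^{1/2}$, and for this $m(p_0)$ must not be small compared with the more slowly decaying average $M(p_0)=\sum_p|a_p|^2\langle p-p_0\rangle^{-4}$. Both properties hold on average over $p_0$. For $\|a\|=1$, translation invariance of $dp_0$ gives $\int m\,dp_0=c_1$ and $\int M\,dp_0=c_2$, where $c_1=\int|\widehat h(q)|^2dq$ and $c_2=\int\langle q\rangle^{-4}dq$ are positive, finite and independent of $a$. By Lemma~\ref{lem:window}, for $a=a^j$,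
\[
\int\Big[m(p_0)-\frac{c_1}{3c_2}M(p_0)-\frac{c_1}{3C_1\epsilon_j}\int_{U_\rho}|S_{a,p_0}|^2\Big]dp_0\ \ge\ c_1-\frac{c_1}3-\frac{c_1}3>0 .
\]
So the bracket is positive at some $p_0^j$, and with $m_j=m(p_0^j)$,
\[
m_j>0,\qquad M(p_0^j)\le\frac{3c_2}{c_1}m_j,\qquad\int_{U_\rho}|S_{a^j,p_0^j}|^2\le\frac{3C_1\epsilon_j}{c_1}m_j .
\]

\emph{Normalization.} Let $b_p^j=m_j^{-1/2}a_p^j\widehat h(p-p_0^j)$, so $\sum_p|b_p^j|^2=1$. Since $|\widehat h(q)|^2\langle q\rangle^4\le C\langle q\rangle^{-4}$, we have $\sum_p|b_p^j|^2\langle p-p_0^j\rangle^4\le CM(p_0^j)/m_j\le K$, with $K$ independent of $j$. Hence some $p^j=(n_j,\Lambda_j)$ in the support of $b^j$ has $\langle p^j-p_0^j\rangle^4\le K$. Then $\Lambda_j\ge j$ and $\sum_p|b_p^j|^2\langle p-p^j\rangle^4\le K^2$. By Cauchy--Schwarz and \eqref{eq:tail}, uniformly in $j$ and $L\ge1$,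
\begin{equation}\label{eq:tight}
\sum_p|b_p^j|\le C,\qquad\sum_{\langle p-p^j\rangle>L}\big(|b_p^j|+|b_p^j|^2\big)\le\frac CL .
\end{equation}
The translated sum $S^j(t,y)=\sum_pb_p^je^{i((n-n_j)y-(\Lambda-\Lambda_j)t)}$ satisfies $|S^j|=m_j^{-1/2}|S_{a^j,p_0^j}|$ on $U_\rho$, so $\int_{U_\rho}|S^j|^2\to0$.

\emph{The limit.} Pass to a subsequence such that $(p^j)$ has a local limit $(D,\nu)$ and the coefficient $\beta_d^j$ of $b^j$ at $p^j_d$ converges to some $\beta_d$ for each $d\in D$. Fix $L\ge1$ and let $D_L=\{d\in D:|d|\le L\}$. By Lemma~\ref{lem:capture}, for large $j$ every $p\in\mathcal P$ other than the $p^j_d$, $d\in D_L$, has $\langle p-p^j\rangle>L$. With \eqref{eq:tight},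
\[
1-\frac CL\le\sum_{d\in D_L}|\beta_d^j|^2\le1,\qquad\sum_{d\in D_L}|\beta_d^j|\le C,\qquad\Big|S^j-\sum_{d\in D_L}\beta_d^je^{i(dy-(\Lambda_{j,d}-\Lambda_j)t)}\Big|\le\frac CL .
\]
Letting $j\to\infty$ and then $L\to\infty$, we get $\sum_D|\beta_d|^2=1$, $\sum_D|\beta_d|<\infty$, and $S^j\to S^\infty=\sum_{d\in D}\beta_de^{i(dy-\nu_dt)}$ uniformly on $[0,T]\times\mathbb T$. The continuous function $S^\infty$ therefore vanishes on $U_\rho$.

\emph{Contradiction.} Apply Proposition~\ref{prop:limits}. Under (U), Lemma~\ref{lem:unique} with $\mathcal Q=\{(d,\nu_d):d\in D\}$ gives $\beta=0$. Under (Tr), $S^\infty(t,y)=f(y-mt)$ with $f(s)=\sum_D\beta_de^{ids}$ continuous and $|m|\ge1$. For $s\in\mathbb T$, the set $\{s+mt:\rho<t<T-\rho\}$ is all of $\mathbb T$ or an open arc of length $|m|(T-2\rho)>\mathcal L(J_\rho)$. By Lemma~\ref{lem:arcs} it meets $J_\rho$, so $f(s)=0$. Again $\beta=0$. Both conclusions contradict $\sum_D|\beta_d|^2=1$.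
\end{proof}

The transport case above is the only place where $T>\mathcal L(J)$ is used.

\subsection{Low frequencies}

Only finitely many frequencies lie below $\Lambda_*$. They are added by compactness, once we know that no nonzero $a$ has $S_a=0$ on $U$.

\begin{proof}[Proof of Proposition~\ref{prop:sum}]
Let $a\in\ell^2(\mathcal P)$ with $S_a=0$ almost everywhere on $U$, and let $p'\in\mathcal P$. By \eqref{eq:window} with $p_0=p'$, the absolutely convergent series $\sum_pa_p\widehat h(p-p')e^{i(ny-\Lambda t)}$ vanishes on $U_\rho$. On $\mathcal P$ the second coordinate is positive and has finite level sets, by Lemma~\ref{lem:basic}(a). Lemma~\ref{lem:unique} gives $a_{p'}\widehat h(0)=0$. Hence $a=0$.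

If \eqref{eq:sum} fails for every $c$, there are $a^j$ with $\|a^j\|=1$ and $\|S_{a^j}\|_{L^2(U)}\to0$, and along a subsequence $a^j$ converges weakly to some $a$. The bounded map $a\mapsto S_a|_U$ is weakly continuous, so $S_a=0$ on $U$ and $a=0$. Let $a^j_{\mathrm{low}}$ be the restriction of $a^j$ to the finite set $\{\Lambda_p<\Lambda_*\}$. Then $\|a^j_{\mathrm{low}}\|\to0$, and by Lemmas~\ref{lem:high} and~\ref{lem:upper}
\[
c\,\|a^j-a^j_{\mathrm{low}}\|^2\le2\|S_{a^j}\|_{L^2(U)}^2+2\|S_{a^j_{\mathrm{low}}}\|_{L^2(U)}^2\to0 .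
\]
So $\|a^j\|\to0$, a contradiction.
\end{proof}

Theorem~\ref{thm:main} and the sufficiency part of Theorem~\ref{thm:product} are now proved.

\section{Ground states and necessity}\label{sec:necessity}

All negative statements come from testing \eqref{eq:obs} on combinations of the ground states $e_{n,0}$. Let $\gamma_n(x)=(n/\pi)^{1/4}e^{-nx^2/2}$ for integers $n\ge1$; it has norm one in $L^2(\mathbb R)$ and $(-\partial_x^2+n^2x^2)\gamma_n=n\gamma_n$. Choose $\varphi_{n,0}>0$. Norms without subscript are in $L^2(-1,1)$.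

\begin{lemma}\label{lem:ground}
As $n\to\infty$, $\Lambda_0(n)-n\to0$, $\|\varphi_{n,0}-\gamma_n\|\to0$, and $\|\varphi_{n+l,0}-\varphi_{n,0}\|\to0$ for each fixed $l\in\mathbb Z$.
\end{lemma}

\begin{proof}
Let $\chi\in C_c^\infty(-1,1)$ take values in $[0,1]$ and equal $1$ on $[-\frac12,\frac12]$. Then $(H_n-n)(\chi\gamma_n)=-2\chi'\gamma_n'-\chi''\gamma_n$ is supported in $|x|\ge\frac12$ and has norm $O(e^{-cn})$, while $\|\chi\gamma_n\|\to1$ and $\|\chi\gamma_n-\gamma_n\|\to0$. So $\operatorname{dist}(n,\operatorname{Spec}H_n)\to0$, and since $\Lambda_1(n)\ge3n$, the eigenvalue close to $n$ is $\Lambda_0(n)$. On the orthogonal complement of $\varphi_{n,0}$ we have $H_n-n\ge2n$, so the component of $\chi\gamma_n$ orthogonal to $\varphi_{n,0}$ has norm at most $(2n)^{-1}\|(H_n-n)\chi\gamma_n\|\to0$. Thus $\chi\gamma_n=c_n\varphi_{n,0}+o(1)$ with $c_n=\langle\chi\gamma_n,\varphi_{n,0}\rangle\ge0$ and $c_n\to1$. Finally, a Gaussian integral gives $\langle\gamma_n,\gamma_{n+l}\rangle_{L^2(\mathbb R)}=\big(2\sqrt{n(n+l)}/(2n+l)\big)^{1/2}\to1$,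 so $\|\gamma_{n+l}-\gamma_n\|\to0$.
\end{proof}

\begin{lemma}\label{lem:time}
Let $J\subset\mathbb T$ be nonempty and open, $\varepsilon\in(0,1]$, and let $\omega\subset\{|x|\ge\varepsilon\}\cup((-1,1)\times J)$ be measurable. Then \eqref{eq:obs} fails for all $0<T\le\mathcal L(J)$.
\end{lemma}

\begin{proof}
Let $f(s)=\sum_{|l|\le N}c_le^{ils}$ be a trigonometric polynomial and $v_n=\sum_lc_le_{n+l,0}$ for $n>N$, so $\|v_n\|_{L^2(\Omega)}^2=\frac1{2\pi}\int_{\mathbb T}|f|^2$. Let $u_n=(2\pi)^{-1/2}e^{in(y-t)}f(y-t)\varphi_{n,0}(x)$. Comparing term by term, for $t\in[0,T]$,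
\[
\|e^{it\Delta_G}v_n-u_n(t)\|_{L^2(\Omega)}\le\sum_l|c_l|\big(\|\varphi_{n+l,0}-\varphi_{n,0}\|+T|\Lambda_0(n+l)-(n+l)|\big)\to0
\]
by Lemma~\ref{lem:ground}. Hence, with $\mathsf t(s)=|\{t\in(0,T):s+t\in J\}|$ the time spent in $J$ by a point starting at $s$,
\[
\int_0^T\!\!\int_J\!\int_{-1}^1|e^{it\Delta_G}v_n|^2\,dx\,dy\,dt\longrightarrow\frac1{2\pi}\int_0^T\!\!\int_J|f(y-t)|^2dy\,dt=\frac1{2\pi}\int_{\mathbb T}|f(s)|^2\,\mathsf t(s)\,ds .
\]
By Parseval's identity in $y$, the contribution of $\{|x|\ge\varepsilon\}$ is $T\sum_l|c_l|^2\int_{|x|\ge\varepsilon}\varphi_{n+l,0}^2\,dx\to0$. So \eqref{eq:obs} would imply $\int|f|^2\le C\int|f|^2\mathsf t$ for all trigonometric polynomials $f$, and by density for all $f\in L^2(\mathbb T)$. Let $[s_0,s_0+\mathcal L(J)]\subset\mathbb T\setminus J$ and $T\le\mathcal L(J)$. For $s\in(s_0,s_0+\delta)$, $s+t\in J$ requires $t>T-\delta$, so $\mathsf t(s)\le\delta$. Taking for $f$ the indicator function of $(s_0,s_0+\delta)$ gives $1\le C\delta$, which is false for small $\delta$.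
\end{proof}

\begin{proof}[Proof of necessity in Theorem~\ref{thm:product}]
Lemma~\ref{lem:time} with $\varepsilon=1$ shows that $T>\mathcal L(J)$ is necessary. Suppose that the lower limit in \eqref{eq:density} is zero, and choose $r_i\to0$ with $|X\cap(-r_i,r_i)|\le r_i/i$. Fix $R>0$ and let $n_i=\lceil R^2/r_i^2\rceil$, so that $R\le\sqrt{n_i}\,r_i\le2R$ for large $i$. Using Lemma~\ref{lem:ground}, the bound $\gamma_n^2\le\sqrt n$ on $(-r_i,r_i)$ and the substitution $s=\sqrt{n_i}\,x$ outside,
\[
\int_X\varphi_{n_i,0}^2\le2\int_X\gamma_{n_i}^2+o(1)\le2\sqrt{n_i}\,|X\cap(-r_i,r_i)|+2\int_{|s|>R}e^{-s^2}ds+o(1)\le\frac{4R}i+2\int_{|s|>R}e^{-s^2}ds+o(1).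
\]
Letting $i\to\infty$ and then $R\to\infty$ gives $\inf_n\int_X\varphi_{n,0}^2=0$. For $v=e_{n,0}$ the left side of \eqref{eq:obs} is $1$ and the integral on the right is $\frac{T|J|}{2\pi}\int_X\varphi_{n,0}^2$, so \eqref{eq:obs} fails for every $T$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:optimal}]
If the compact set $\{0\}\times[y_0,y_0+\ell]$ does not meet $\overline\omega$, there is $\varepsilon\in(0,1]$ such that $\omega$ does not meet $(-\varepsilon,\varepsilon)\times[y_0,y_0+\ell]$. Apply Lemma~\ref{lem:time} with $J=\mathbb T\setminus[y_0,y_0+\ell]$, for which $\mathcal L(J)=\ell$. For the second claim, given $0<T<2\pi-(y_2-y_1)$, let $\omega=(-\varepsilon,\varepsilon)\times(y_1-\varepsilon,y_2+\varepsilon)$ with $\varepsilon\in(0,1)$ so small that $2\pi-(y_2-y_1)-2\varepsilon\ge T$. This open set contains $I$, and by Theorem~\ref{thm:product} exact controllability from it fails in time $T$.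
\end{proof}

\begin{thebibliography}{1}

\bibitem{BS}
Nicolas Burq, Chenmin Sun, \emph{Time optimal observability for Grushin Schr\"odinger equation}, arXiv:1910.03691 (2019).

\end{thebibliography}
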